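# Simple closed geodesics on expander surfaces: the threshold $\sqrt g$

## 1. A closed geodesic as a chain of independent segments

Let $X=\Gamma\backslash\mathbb H$ be a closed connected hyperbolic surface of genus $g\ge 2$, with $\Gamma\subset PSL_2(\mathbb R)$ torsion free. Its area is $V=4\pi(g-1)\in[2\pi g,4\pi g]$. Fix an integer $n\ge2$ and reals $r\ge 2$, $a>0$, and put $\ell=n(r+a)$.

Take a simple closed geodesic on $X$ whose length is a little below $\ell$. Walk along it and cut it into an arc of length $r$, a gap of length $a$, an arc of length $r$, a gap of length $a$, and so on, $n$ times. Throw the gaps away. We are left with $n$ arcs of length $r$, no two of which cross. The construction on which everything turns is a comparison of this chain of arcs with $n$ segments thrown on $X$ *independently at random*. Here are the precise definitions.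

**Definition (random segments).** A geodesic segment on $X$ is the class in $\Gamma\backslash(\mathbb H\times\mathbb H)$ of its pair of endpoints $(p,q)$. For $r\ge2$ let
$$\Omega_r=\{(p,q):\ r-1\le d(p,q)\le r+1\}\subset\Gamma\backslash(\mathbb H\times\mathbb H)$$
with the measure $dp\,dq$, and let $\mu_r$ be the normalized probability measure on $\Omega_r$.

In polar coordinates about $p$ we have $dp\,dq=dp\,\sinh\rho\,d\rho\,d\vartheta$. Hence $|\Omega_r|=2\pi V(\cosh(r+1)-\cosh(r-1))\le CVe^r$. Under $\mu_r$ the initial unit vector of the segment is Liouville distributed on $T^1X$, and its length $\rho\in[r-1,r+1]$ is independent of that vector.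

**Definition (robust crossing).** Two segments $[p,q],[p',q']\subset\mathbb H$ *cross robustly* if they intersect and each of the four endpoints has distance $>\frac12$ from the other segment. Two segments of $X$ cross robustly if $[p,q]$ and $h[p',q']$ do so for some $h\in\Gamma$.

For example, let two segments bisect each other at angle $\varphi$, with half-length $b$. By the right-triangle formula each endpoint is at distance $d$ from the other line, where $\sinh d=\sinh b\,\sin\varphi$. For $\varphi=\pi/2$, $b=1$ this gives $d=1$, a robust crossing. For $\varphi=0.1$, $b=1$ we get $d\approx0.12$; the foot of the perpendicular lies on the other segment, so the crossing is not robust. For $\varphi=0.1$, $b=4$ we get $d\approx1.7$ and the crossing is robust again. A small angle is harmless if the crossing is far from the endpoints.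

Let $p_n(r)$ be the $\mu_r^{\otimes n}$-probability that no two of $n$ independent segments cross robustly. Let $n_{simp}(\ell)$ be the number of simple closed geodesics of $X$ with length in $(\ell-1,\ell]$.

**Proposition 1.1 (transfer inequality).** Suppose that the smallest positive Laplace eigenvalue of $X$ is $>\delta$, where $0<\delta<\frac14$, and that every closed geodesic has length $\ge s_0>0$. Let $\alpha\in(0,\frac12)$ satisfy $\alpha(1-\alpha)=\delta$, and put $t_0=\alpha^{-1}\log V$. There is $C_1=C_1(\delta,s_0)\ge1$ such that for all $n\ge2$, $r\ge2$, $a\ge t_0$ and $\ell=n(r+a)$,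
$$(\ell-1)\,n_{simp}(\ell)\le C_1^{\,n}\,e^{\ell}\,p_n(r).\tag{1}$$

What is it for? We shall see that the number of *all* closed geodesics of length at most $\ell$ is at least a constant times $e^\ell/\ell$. So (1) says that simple geodesics are rare as soon as $n$ random segments are very likely to cross, and the price of pretending that the pieces are independent is $C_1^n$, *with no dependence on the genus*, provided the gaps have length at least $\alpha^{-1}\log V$. A question about closed geodesics becomes a question about independent random segments.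

## 2. The counting question and three theorems

**Definition (expander surface, systole, counts).** For $\delta>0$, $X$ is a $\delta$-expander surface if the smallest positive eigenvalue of its Laplacian is $>\delta$. The systole $\mathrm{sys}(X)$ is the length of the shortest closed geodesic. $N(X,L)$ and $N_{simp}(X,L)$ are the numbers of closed geodesics, respectively simple (non-self-intersecting) closed geodesics, of length at most $L$.

A single surface is a $\delta$-expander for every $\delta$ below its first positive eigenvalue. The hypothesis has content because $\delta$ is fixed while $g$ varies. It is known that for $\delta,s_0,\epsilon>0$ there is $c=c(\delta,s_0,\epsilon)$ with $N_{simp}(X,L)\le\epsilon N(X,L)$ for every $\delta$-expander surface of genus $g$ with systole at least $s_0$ and every $L>c\sqrt g\log g$. The source of the question is Dozier and Sapir, "Counting geodesics on expander surfaces", arXiv:2304.07938 (2023): can $\sqrt g\log g$ be replaced by $\sqrt g$? It can.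

**Theorem 1.** For all $\delta,s_0,\epsilon>0$ there is $c=c(\delta,s_0,\epsilon)$ such that $N_{simp}(X,L)\le\epsilon N(X,L)$ for every $\delta$-expander surface $X$ of genus $g$ with systole $\ge s_0$ and every $L>c\sqrt g$.

**Theorem 2.** There are $C,\kappa>0$ depending only on $\delta,s_0$ such that for all such $X$ and all $L>0$
$$N_{simp}(X,L)\le C\exp\Big(-\kappa\min\big(\tfrac{L^2}{g},\tfrac{L}{\log g}\big)\Big)N(X,L).$$

**Theorem 3.** (a) There are $C,c_3$ depending only on $\delta,s_0$ such that for all such $X$ and $L\ge c_3\log g$,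
$$N_{simp}(X,L)\ge\Big(1-C\big(\tfrac{L^2}{g}+L\,e^{-\alpha\,\mathrm{sys}(X)}\big)\Big)N(X,L).$$
(b) There are surfaces $X_p$ with genus $g_p\to\infty$, systole $\to\infty$ and spectral gap $>\delta_*:=3871/16384$ such that for every $\epsilon<1$ there is $c_\epsilon>0$ with $N_{simp}(X_p,L)>\epsilon N(X_p,L)$ whenever $c_3\log g_p\le L\le c_\epsilon\sqrt{g_p}$ and $p$ is large. Hence in Theorem 1 $\sqrt g$ cannot be replaced by any $f(g)=o(\sqrt g)$.

**Conventions.** Shrinking $\delta$ weakens the hypothesis, so we always assume $0<\delta<\frac14$, and $\alpha(1-\alpha)=\delta$ with $\alpha\in(0,\frac12)$. The letters $C,c>0$ denote constants depending only on $\delta,s_0$ unless said otherwise; unindexed ones may change from line to line. Every $\gamma\ne1$ in $\Gamma$ is hyperbolic: it translates along an axis by $\ell(\gamma)>0$. We write $\gamma=\gamma_0^k$, $k\ge1$, with $\gamma_0$ primitive; the centralizer of $\gamma$ is $\langle\gamma_0\rangle$. We count closed geodesics with orientation, so they correspond to conjugacy classes $[\gamma]\ne[1]$. This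 multiplies both counts by exactly 2: an element conjugating $\gamma$ to $\gamma^{-1}$ would reverse the axis and so fix a point on it, which no nontrivial element of $\Gamma$ does. Simple geodesics are primitive. The theorems hold whether or not $N$ includes non-primitive geodesics: in Theorems 1 and 2 we bound $N$ from below by the primitive count, and in Theorem 3 we bound the number of all non-simple geodesics, primitive or not, from above.

**Short lengths by hand.** A primitive closed geodesic of length $<2\,\mathrm{sys}(X)$ is simple. Indeed, if it is not simple it passes twice through some point in one period, and splits there into two loops. A loop of length $t$ lifts to a geodesic segment from some $x$ to $\gamma_1x$ with $\gamma_1\ne1$, so $t=d(x,\gamma_1x)\ge\ell(\gamma_1)\ge\mathrm{sys}(X)$. Both loops have length at least $\mathrm{sys}(X)$. So on a surface whose systole is of order $\log g$ the simple geodesics are all the primitive ones up to a length of order $\log g$. Theorem 3 pushes this to order $\sqrt g$, and its proof starts from the same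 two loops.

## 3. Expected crossings, and a sampling that loses a logarithm

**Why $\sqrt g$ is the natural scale.** Take two independent Liouville vectors $v,w$ and the segments of lengths $b,b'$ that they start. Fix $w$. If the segment of $v$ crosses that of $w$ at time $t\in[0,b]$, at the point $w(\sigma)$, $\sigma\in[0,b']$, with angle $\vartheta$, then $v=\phi_{-t}u$ where $\phi$ is the geodesic flow and $u$ is based at $w(\sigma)$ with direction $\vartheta$. In the coordinates $(t,\sigma,\vartheta)$ the Liouville probability measure is $\frac{1}{2\pi V}|\sin\vartheta|\,dt\,d\sigma\,d\vartheta$. So the expected number of crossings is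
$$\frac{1}{2\pi V}\int_0^b\!\int_0^{b'}\!\int_0^{2\pi}|\sin\vartheta|\,d\vartheta\,d\sigma\,dt=\frac{2bb'}{\pi V}.$$
For $b=b'=L/4$ this is $L^2/(8\pi V)$, which is large exactly when $L/\sqrt g$ is large.

**The first attempt.** Inequality (1) suggests cutting the geodesic into as many independent pieces as possible: take short arcs, say $r=2$, and the shortest allowed gap $a=t_0$. Then $n=\ell/(2+t_0)$, of order $\ell/\log g$. Two segments of length at most $3$ can meet only if their initial points are within distance $6$, which for independent uniform points has probability at most $|B(6)|/V$, where $|B(t)|$ is the area of a hyperbolic disk of radius $t$. By the union bound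
$$1-p_n(2)\le\frac{n^2|B(6)|}{2V}.$$
When $\ell=c\sqrt g$, the right side is $O(c^2/(\log g)^2)\to0$, and (1) gives nothing. For $p_n(2)\le\frac12$ we need $n^2\ge V/|B(6)|$, that is, $\ell\ge nt_0$ at least a constant times $\sqrt g\log g$. The loss is clear: of each stretch of length about $\log g$ only a bounded part is looked at.

**What gets past this.** The gap $t_0=\alpha^{-1}\log V$ is the time after which a geodesic, started *anywhere*, is equidistributed pointwise up to a constant factor. In mean square there is no waiting: correlations along a random geodesic decay like $e^{-\alpha u}$ from time $0$ on. So take only $n=2$ pieces, with $r=a=\ell/4$. The gap is affordable since $\sqrt g$ dominates $\log g$, the price $C_1^2$ is a constant, and half of the geodesic is used. It remains to show that two long independent segments cross with probability close to 1, and for this we use a second moment.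

One obstacle remains. Whether two segments cross depends on directions, while the Laplace gap directly controls only averages of functions on $X$, not on $T^1X$. So we do not count crossings. We count *encounters*, pairs of times at which the two base points are very close; this count involves only functions on $X$, and its variance is controlled. An encounter that is not nearly parallel will be shown to force a robust crossing, and the nearly parallel encounters are rare in mean. For them a first moment is enough.

## 4. Circle averages and lattice points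

We use the following textbook facts.

1. Hyperbolic cosine law: $\cosh c=\cosh a\cosh b-\sinh a\sinh b\cos\angle$.
2. If $x\in G$ is a point of a line and a second line through $x$ makes angle $\psi$ with $G$, a point $z$ on it satisfies $\sinh d(z,G)=\sinh d(z,x)\sin\psi$.
3. If $\gamma$ translates by $\ell$ along its axis without rotation and $x$ is at distance $\rho$ from the axis, then $\sinh(d(x,\gamma x)/2)=\cosh\rho\,\sinh(\ell/2)$.
4. The distance to a geodesic segment is convex along geodesics.
5. $|B(t)|=2\pi(\cosh t-1)\le\pi e^t$, and in Fermi coordinates about a line the area element is $\cosh\rho\,du\,d\rho$.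
6. Unfolding: if $F\ge0$ satisfies $F(hx,h\gamma h^{-1})=F(x,\gamma)$ for $h\in\Gamma$, then $\int_X\sum_{\gamma\ne1}F(x,\gamma)\,dx=\sum_{[\gamma]\ne[1]}\int_{\langle\gamma_0\rangle\backslash\mathbb H}F(x,\gamma)\,dx$.

Let $M_tf(x)$ be the mean of the lift of $f$ over the circle of radius $t$ about $x$. If $\Delta f=\lambda f$ and $\lambda=s(1-s)$, then $M_tf=\varphi_\lambda(t)f$ with
$$\varphi_\lambda(t)=\frac1{2\pi}\int_0^{2\pi}(\cosh t+\sinh t\cos\vartheta)^{-s}\,d\vartheta .$$
Here $\varphi_\lambda$ is the radial eigenfunction with $\varphi_\lambda(0)=1$; it depends only on $\lambda$, and the formula is the circle mean of the eigenfunction $y^s$ about the point $i$. In particular the formula is invariant under $s\mapsto1-s$.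

**Step 1: exponential decay of circle averages.** This is where the spectral gap enters. For $\lambda>\delta$ either $s=\frac12+i\tau$ with $\tau$ real, or we may take $s\in[\frac12,1-\alpha)$. In the first case $|\varphi_\lambda(t)|$ is at most the value of the integral at $s=\frac12$. For real $s$ the integral is convex in $s$ and symmetric about $\frac12$, hence nondecreasing on $[\frac12,1]$. So in all cases $|\varphi_\lambda(t)|$ is at most the value at $s=1-\alpha$, which equals the value at $s=\alpha$. Since
$$\cosh t+\sinh t\cos\vartheta=e^t\cos^2\tfrac\vartheta2+e^{-t}\sin^2\tfrac\vartheta2\ge e^t\cos^2\tfrac\vartheta2$$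
and $|\cos(\vartheta/2)|^{-2\alpha}$ is integrable because $2\alpha<1$,
$$|\varphi_\lambda(t)|\le C_\alpha e^{-\alpha t}\qquad(\lambda>\delta,\ t\ge0).\tag{2}$$
Expanding in eigenfunctions, $\|M_t\|\le C_\alpha e^{-\alpha t}$ on mean-zero functions in $L^2(X)$. On all of $L^2(X)$, $\|M_t\|\le1$.

**Step 2: the ball operator.** We need a count of group elements, so we integrate $M_u$ over radii. Let
$$N_t(x,y)=\#\{\gamma\in\Gamma:d(x,\gamma y)\le t\},\qquad A_tf(x)=\int_{B(x,t)}f=\int_0^t2\pi\sinh u\,M_uf(x)\,du .$$
Splitting $B(x,t)$ over translates of a fundamental domain shows that $A_t$ has kernel $N_t(x,y)$ on $X$. We have $A_t1=|B(t)|$, and on mean-zero functions, by Step 1, $\|A_t\|\le\int_0^t\pi e^u C_\alpha e^{-\alpha u}du\le Ce^{(1-\alpha)t}$.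

**Lemma 4.1.** For all $x,y$ and $t\ge0$,
$$N_t(x,y)\le C\big(e^t/V+e^{(1-\alpha)t}\big).\tag{3}$$
In particular $N_t(x,y)\le Ce^t/V$ for $t\ge t_0=\alpha^{-1}\log V$.

*Proof.* The kernel is smoothed over small balls so that the operator norm can be used. Let $\eta_0=\min(s_0/4,1/4)$. Balls $B,B'$ of radius $\eta_0$ about $x,y$ embed in $X$; let $b$ be their area, which is bounded below in terms of $s_0$. For $x'\in B$, $y'\in B'$ the triangle inequality gives $N_t(x,y)\le N_{t+2\eta_0}(x',y')$. Integrate over $B\times B'$ and split $1_B,1_{B'}$ into constant and mean-zero parts: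
$$b^2N_t(x,y)\le\langle1_B,A_{t+2\eta_0}1_{B'}\rangle\le\frac{b^2|B(t+2\eta_0)|}{V}+Ce^{(1-\alpha)t}\,b ,$$
since $\|1_B\|\|1_{B'}\|=b$. Divide by $b^2$. If $t\ge t_0$ then $e^{-\alpha t}\le1/V$. $\square$

## 5. Counting all closed geodesics

Proposition 1.1 bounds simple geodesics by multiples of $e^\ell/\ell$. To turn this into a ratio we need a lower bound of the same order for all geodesics, already at lengths of order $\log g$. A crude upper bound comes first.

**Lemma 5.1.** $\Psi(t):=\sum_{[\gamma]\ne1,\ \ell(\gamma)\le t}\ell(\gamma_0)\le C(e^t+Ve^{(1-\alpha)t})$ for $t\ge0$. In particular there are at most $\Psi(t)/s_0$ closed geodesics of length $\le t$.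

*Proof.* By unfolding,
$$\int_X\#\{\gamma\ne1:d(x,\gamma x)\le t+1\}\,dx=\sum_{[\gamma]\ne1}\mathrm{area}\{x\in\langle\gamma_0\rangle\backslash\mathbb H:d(x,\gamma x)\le t+1\}.$$
If $\ell(\gamma)\le t$, points within $\frac12$ of the axis qualify, and they have area $2\sinh(\frac12)\ell(\gamma_0)\ge\ell(\gamma_0)$. So $\Psi(t)\le\int_XN_{t+1}(x,x)\,dx$, and (3) applies. The last claim holds because $\ell(\gamma_0)\ge s_0$. $\square$

**Lemma 5.2.** There are $c,c_1>0$ such that for $T\ge c_1\log V$ the number of primitive closed geodesics of length $\le T$ is at least $ce^T/T$.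

*Proof.* The plan is to bound the Hilbert–Schmidt norm of $A_{T/2}$ from below by its eigenvalue on constants, and to expand it over conjugacy classes. We have $T\ge2$ once $c_1\ge1$, since $\log V\ge\log4\pi>2$.

**Step 1: the norm as a sum over $\Gamma$.** For $T\ge2$ we have $A_{T/2}1=|B(T/2)|\ge e^{T/2}$. Indeed, with $u=T/2$, this says $(\pi-1)e^u+\pi e^{-u}\ge2\pi$; the left side increases for $u\ge1$ and exceeds $6.9$ at $u=1$. Hence
$$e^T\le\|A_{T/2}\|_{HS}^2=\int_X\!\int_XN_{T/2}(x,y)^2\,dx\,dy=\int_X\sum_{\gamma\in\Gamma}\big|B(x,\tfrac T2)\cap B(\gamma x,\tfrac T2)\big|\,dx ,$$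
where the last equality writes the square as a double sum over $\Gamma$ and unfolds the integral over $y$.

**Step 2: intersections of balls.** We bound each term. Let two points be at distance $d\le T$ with midpoint $m$, and let $z$ be in both balls of radius $T/2$. One of the two angles at $m$ between $[m,z]$ and the half-segments is $\ge\pi/2$, so the cosine law gives $\cosh d(z,m)\cosh(d/2)\le\cosh(T/2)$. Hence $\cosh d(z,m)\le2e^{(T-d)/2}$, and the intersection has area $\le4\pi e^{(T-d)/2}$. For $d>T$ it is empty.

**Step 3: sum over a conjugacy class.** The term $\gamma=1$ contributes at most $CVe^{T/2}$. For $[\gamma]\ne1$, $\ell=\ell(\gamma)$, unfold and use Fermi coordinates about the axis, with $d=d(x,\gamma x)$ and $\sinh(d/2)=\cosh\rho\sinh(\ell/2)$. Then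
$$e^{-d/2}\cosh\rho=\frac{e^{-d/2}\sinh(d/2)}{\sinh(\ell/2)}\le\frac1{2\sinh(\ell/2)}\le Ce^{-\ell/2},$$
because $\ell\ge s_0$. Moreover $d\le T$ forces $\ell\le T$ and $\cosh\rho\le\sinh(T/2)/\sinh(\ell/2)\le Ce^{(T-\ell)/2}$, so $|\rho|\le\frac{T-\ell}2+C$. Integrating $4\pi e^{(T-d)/2}\cosh\rho\,du\,d\rho$ over $u$ in an interval of length $\ell(\gamma_0)$ and over these $\rho$ gives
$$e^T\le CVe^{T/2}+C\sum_{\ell(\gamma)\le T}\ell(\gamma_0)\,e^{(T-\ell(\gamma))/2}\,(1+T-\ell(\gamma)).\tag{4}$$

**Step 4: only lengths near $T$ matter.** Let $D\ge1$ be an integer. Group the terms with $T-\ell(\gamma)\in[k,k+1)$, $k\ge D$, and use $\Psi(T-k)$ from Lemma 5.1. The terms of (4) with $\ell(\gamma)\le T-D$ contribute at most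
$$C\sum_{k\ge D}(k+2)e^{k/2}\big(e^{T-k}+Ve^{(1-\alpha)(T-k)}\big)\le C_*\big(De^{-D/2}e^T+Ve^{(1-\alpha)T}\big);$$
the second series converges because $1-\alpha>\frac12$. Fix $D$ with $C_*De^{-D/2}\le\frac14$. For $T\ge c_1\log V$ with $c_1$ large the terms containing $V$ total at most $\frac14e^T$. The remaining terms have weight at most $e^{D/2}(1+D)$, so
$$\sum_{T-D<\ell(\gamma)\le T}\ell(\gamma_0)\ge ce^T .$$

**Step 5: remove non-primitive classes.** A non-primitive class is a $k$-th power with $2\le k\le T/s_0$ of a primitive class of length $\le T/k$. Their contribution is at most $\sum_{2\le k\le T/s_0}\Psi(T/k)\le CT(e^{T/2}+Ve^{(1-\alpha)T/2})$, which is $\le\frac c2e^T$ after enlarging $c_1$. So $\sum_{\text{prim},\,\ell(\gamma)\le T}\ell(\gamma)\ge\frac c2e^T$, and each summand is $\le T$. $\square$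

## 6. Robust crossings survive small moves; proof of the transfer inequality

In comparing arcs of a geodesic with random segments we let endpoints move by up to $\frac14$. Robustness is what makes this safe.

**Lemma 6.1.** Let $[p,q],[p',q']$ have length $\ge1$ and cross robustly, and let $P,Q,P',Q'$ be within $\frac14$ of $p,q,p',q'$ respectively. Then $[P,Q]$ and $[P',Q']$ cross transversally.

*Proof.* Move the endpoints along geodesics: $p_t$ from $p$ to $P$, and so on, $t\in[0,1]$. Lengths stay $\ge\frac12$, so no segment degenerates. By convexity of the distance, $[p_t,q_t]$ and $[p_t',q_t']$ stay within $\frac14$ of the original segments. If an endpoint, say $p_t$, lay on $[p'_t,q'_t]$, then $d(p,[p',q'])\le\frac14+\frac14=\frac12$, a contradiction; the other endpoints are treated in the same way. So at no time does an endpoint of one segment lie on the other. Hence at each time the segments are either disjoint or meet in exactly one point, interior to both and transversal: if they lay on a common line and met, an endpoint of one would lie on the other.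 Both alternatives are open conditions in $t$, and the second holds at $t=0$. As $[0,1]$ is connected, it holds at $t=1$. $\square$

**Proof of Proposition 1.1.** Note $t_0\ge2\log4\pi>1$, so $a>1$.

**Step 1: a space of chains with slack.** We build a measure space that sees each simple geodesic with weight about its length. Let $\mathcal S\subset\Gamma$ be the set of $\gamma$ representing simple closed geodesics with $\ell(\gamma)\in(\ell-1,\ell]$. Parametrize the axis of $\gamma\in\mathcal S$ by arclength, $\tilde\alpha_\gamma$, with $\gamma\tilde\alpha_\gamma(u)=\tilde\alpha_\gamma(u+\ell(\gamma))$. Put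
$$P_i(u)=\tilde\alpha_\gamma(u+(i-1)(r+a)),\qquad Q_i(u)=\tilde\alpha_\gamma(u+(i-1)(r+a)+r)\qquad(1\le i\le n),$$
and
$$\mathcal Z=\Big\{(\gamma,p_1,q_1,\dots,p_n,q_n):\gamma\in\mathcal S,\ \exists u\ \forall i:\ d(p_i,P_i(u))<\tfrac14,\ d(q_i,Q_i(u))<\tfrac14\Big\},$$
with measure $m=$ counting measure in $\gamma$ times area in each of the $2n$ points. $\Gamma$ acts on $\mathcal Z$, by conjugation on $\gamma$ and by isometries on the points. It acts freely, since it acts freely on $\mathbb H$.

**Step 2: lower bound for $m(\Gamma\backslash\mathcal Z)$.** Here $n_{simp}$ appears. Choose one $\gamma$ in each class; its centralizer is $\langle\gamma\rangle$, because simple geodesics are primitive. Let $p_1$ range over points with foot point $\tilde\alpha_\gamma(u)$, $u\in[0,\ell(\gamma))$, and distance $<\frac14$ from the axis; these have area $2\sinh(\frac14)\ell(\gamma)$. For each such $p_1$ let the other $2n-1$ points range over balls of radius $\frac14$ about the corresponding $P_i(u),Q_i(u)$. This gives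
$$m(\Gamma\backslash\mathcal Z)\ge\sum_{[\gamma]}\ell(\gamma)\,2\sinh(\tfrac14)\,|B(\tfrac14)|^{2n-1}\ge c^{2n}(\ell-1)\,n_{simp}(\ell).$$

**Step 3: properties of a point of $\mathcal Z$.** We record what survives when $\gamma$ is forgotten. First, $d(p_i,q_i)\in[r-1,r+1]$, and $d(q_i,p_{i+1})\le a+1$ for $i<n$. Next, $\gamma P_1=\tilde\alpha_\gamma(u+\ell(\gamma))$ and $Q_n=\tilde\alpha_\gamma(u+\ell-a)$, so $d(Q_n,\gamma P_1)=\ell(\gamma)-(\ell-a)\in(a-1,a]$, and also $d(q_n,\gamma p_1)\le a+1$. Finally, for $i\ne j$ the segments $[p_i,q_i]$ and $[p_j,q_j]$ do not cross robustly in $X$. Suppose they did. By Lemma 6.1, $[P_i,Q_i]$ and $h[P_j,Q_j]$ would cross transversally for some $h\in\Gamma$, at $z=\tilde\alpha_\gamma(t)=h\tilde\alpha_\gamma(t')$. In $X$ the closed geodesic then passes through the image of $z$ at times $t$ and $t'$ with different tangent directions. So $t\not\equiv t'$ modulo the period, and the geodesic is not simple.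

**Step 4: upper bound for $m(\Gamma\backslash\mathcal Z)$.** Here the segments become independent. Map $\Gamma\backslash\mathcal Z$ to $\Omega_r^n$ by taking the class of each $(p_i,q_i)$ separately. The map is locally measure preserving, so $m(\Gamma\backslash\mathcal Z)$ is the integral over $\Omega_r^n$ of the number of preimages. Fix representatives $(p_i^0,q_i^0)$ of given classes. Modulo $\Gamma$, a preimage is given by $(p_i,q_i)=h_i(p_i^0,q_i^0)$ with $h_1=1$, and by $\gamma=:h_{n+1}$. By Step 3 these satisfy
$$d(h_iq_i^0,h_{i+1}p_{i+1}^0)\le a+1\quad(1\le i\le n),\qquad p_{n+1}^0:=p_1^0 .$$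
Choosing $h_2,\dots,h_{n+1}$ one after another, there are at most $\prod_{i=1}^nN_{a+1}(q_i^0,p_{i+1}^0)\le(Ce^a/V)^n$ choices, by Lemma 4.1 and $a+1\ge t_0$. By Step 3 the image lies in the set of $n$-tuples with no robust crossing. Therefore
$$m(\Gamma\backslash\mathcal Z)\le\Big(\frac{Ce^a}V\Big)^n|\Omega_r|^n\,p_n(r)\le C^ne^{n(a+r)}p_n(r).$$
The factor $V^{-n}$ from the gaps cancels the $V^n$ from $|\Omega_r|\le CVe^r$; this is why the cost is free of $g$. Comparing with Step 2 gives (1). $\square$

## 7. Encounters of two segments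

Fix $\theta\in(0,1]$. For $r$ large enough that $\tau>0$, set
$$R=1+\log(60/\theta),\quad\eta'=\min(\tfrac\theta4,\tfrac{s_0}4),\quad\beta=|B(\eta')|,\quad T=r-1-R,\quad\tau=T-R=r-1-2R .$$
Let $\mu$ be the Liouville probability measure on $T^1X$, $\phi_t$ the geodesic flow, $\pi:T^1X\to X$ the projection.

**Definition (encounter counts).** Let $k(x,y)=1$ if $d_X(x,y)\le\eta'$, and $0$ otherwise. As $\eta'\le s_0/4$, the short geodesic between such $x,y$ is unique. For $v,w\in T^1X$ let $k_\theta(v,w)=1$ if $d_X(\pi v,\pi w)\le\eta'$ and the unoriented angle in $[0,\pi/2]$ between the line of $w$ and the parallel transport of the line of $v$ along the short geodesic is $\le\theta$; otherwise $k_\theta=0$. Put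
$$Z(v,w)=\int_R^T\!\!\int_R^Tk(\pi\phi_sv,\pi\phi_tw)\,ds\,dt,\qquad Z_\theta(v,w)=\int_R^T\!\!\int_R^Tk_\theta(\phi_sv,\phi_tw)\,ds\,dt,\qquad q=\frac{\tau^2\beta}V .$$

So $Z$ measures the pairs of times at which the two geodesics are $\eta'$-close, and $Z_\theta\le Z$ measures those at which they are also nearly parallel. For $w=v$ all pairs with $|s-t|\le\eta'$ are encounters, but at angle $0$; they count in $Z_\theta$ too and produce no crossing. This is why we look at $Z-Z_\theta$.

**Lemma 7.1.** If $Z(v,w)>Z_\theta(v,w)$, then the segments $v[0,\rho]$, $w[0,\rho']$ cross robustly in $X$ for all $\rho,\rho'\ge r-1$.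

*Proof.* There are $s,t\in[R,T]$ and lifts of the two geodesics with $x=v(s)$, $y=w(t)$, $d_0=d(x,y)\le\eta'$ and angle $>\theta$. Let $G_v,G_w$ be the full lines.

**Step 1: the lines cross, near $x$ and $y$.** We slide $G_w$ so that it passes through $x$, see two points on opposite sides, and slide back. Let $\tau_0$ be the transvection along the line $xy$ with $\tau_0x=y$ (the identity if $x=y$), and $G'=\tau_0^{-1}G_w$. Since $d\tau_0$ at $x$ is parallel transport along $[x,y]$, the line $G'$ passes through $x$ and meets $G_v$ there at an angle $\psi\in(\theta,\pi/2]$. The points $z'_\pm\in G'$ at distance $1$ from $x$ lie on opposite sides of $G_v$, and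
$$\sinh d(z'_\pm,G_v)=\sinh1\,\sin\psi\ge\sinh1\cdot\tfrac2\pi\theta\ge0.74\,\theta .$$
As arcsinh is concave and $\theta\le1$, $d(z'_\pm,G_v)\ge\theta\,\mathrm{arcsinh}(0.74)\ge0.68\,\theta$. The displacement $D$ of $z'_\pm$ under $\tau_0$ satisfies $\sinh(D/2)\le\cosh1\,\sinh(d_0/2)$, because $z'_\pm$ is at distance at most $1$ from the line $xy$. Since $\lambda\sinh u\le\sinh(\lambda u)$ for $\lambda\ge1$, $u\ge0$, this gives $D\le1.55\,d_0\le0.39\,\theta$. So $z_\pm=\tau_0z'_\pm$, which are the points $w(t\pm1)$ up to labelling, still lie on opposite sides of $G_v$, at distance $\ge0.29\,\theta$ from it. Hence $G_w$ crosses $G_v$ at a point $z=w(u_0)$ with $|u_0-t|<1$. The hypothesis is symmetric in $v$ and $w$, and two distinct lines meet at most once, so also $z=v(u_1)$ with $|u_1-s|<1$.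

**Step 2: the crossing angle.** We need a lower bound for the angle $\varphi$ of the crossing. Since $d(z_+,z)<2$, $0.29\,\theta\le\sinh d(z_+,G_v)\le\sinh2\,\sin\varphi$, and $\sinh2<3.63$, so $\sin\varphi\ge\theta/20$.

**Step 3: the endpoints are far away.** Time $R$ was cut off at both ends for this. We have $u_0,u_1\in[R-1,T+1]$, and $\rho,\rho'\ge r-1=T+R$. So $z$ lies on both segments, at distance $\ge R-1$ from all four endpoints. For an endpoint $e$ of $w[0,\rho']$,
$$\sinh d(e,G_v)\ge\sinh(R-1)\cdot\frac\theta{20}=\frac12\Big(\frac{60}\theta-\frac\theta{60}\Big)\frac\theta{20}\ge\frac{29}\theta\cdot\frac\theta{20}=1.45>\sinh1 ,$$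
so $d(e,G_v)>1$. The same holds for the endpoints of $v[0,\rho]$ relative to $G_w$. The crossing is robust. $\square$

The next lemma is the second moment. It uses the decay (2) from time $0$ on, and this is what saves the logarithm.

**Lemma 7.2.**
1. For every $w$: $\int Z(v,w)\,d\mu(v)=q$ and $\int Z_\theta(v,w)\,d\mu(v)=\frac{2\theta}\pi q$.
2. Let $\mathcal Q$ be the operator on $L^2(T^1X,\mu)$ with kernel $Z$. Then $\mathcal Q1=q$, $\mathcal Q$ preserves mean-zero functions, and on these its operator norm is $\le C_2\,q/\tau$.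
3. $\mathrm{Var}_{\mu\otimes\mu}(Z)\le C_2\,q$.

Here $C_2$ depends only on $\delta$, and in particular not on $\theta$.

*Proof.* **Part 1** computes means. By invariance of $\mu$ under $\phi_s$ we may replace $\phi_sv$ by $v$. Then $\pi v$ is uniform on $X$ and lies within $\eta'$ of a given point with probability $\beta/V$; given this, the direction is uniform, and directions whose line is within $\theta$ of a given line have proportion $4\theta/2\pi$. Integrate over $s,t\in[R,T]$.

**Part 2, factorization through $X$.** As $k$ depends only on base points, $\mathcal Q$ factors through $L^2(X,dx/V)$. There let $Kf(x)=V^{-1}\int k(x,y)f(y)\,dy$. For these small radii $k(x,y)=N_{\eta'}(x,y)$, so $K=V^{-1}A_{\eta'}$. Since $\|M_u\|\le1$, $\|K\|\le\beta/V$, and $K1=\beta/V$. Let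
$$S^*:L^2(X,dx/V)\to L^2(T^1X,\mu),\qquad(S^*f)(v)=\int_R^Tf(\pi\phi_tv)\,dt ,$$
with adjoint $S$. For $F\in L^2(T^1X,\mu)$,
$$(S^*KSF)(v)=\int_R^T\big\langle SF,k(\pi\phi_sv,\cdot)\big\rangle ds=\int_R^T\big\langle F,S^*k(\pi\phi_sv,\cdot)\big\rangle ds=\int Z(v,w)F(w)\,d\mu(w),$$
so $\mathcal Q=S^*KS$. Clearly $S^*1=\tau$, and $\langle S1,f\rangle=\langle1,S^*f\rangle=\tau\langle1,f\rangle$ shows $S1=\tau$. So $S$, $S^*$ and the self-adjoint $K$ respect the splitting into constants and mean-zero functions, and $\mathcal Q1=\tau^2\beta/V=q$.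

**Part 2, decay of correlations.** We bound $S^*$ on mean-zero $f$. By invariance of $\mu$ and averaging over the fibres of $T^1X$, which turns $f(\pi\phi_uv)$ into $M_{|u|}f$,
$$\|S^*f\|^2=\int_R^T\!\!\int_R^T\langle f,M_{|t-s|}f\rangle\,ds\,dt\le\int_R^T\!\!\int_R^TC_\alpha e^{-\alpha|t-s|}\,ds\,dt\,\|f\|^2\le\frac{2C_\alpha}\alpha\,\tau\,\|f\|^2.\tag{5}$$
The bound is linear in $\tau$, whereas on constants $\|S^*1\|^2=\tau^2$. With $S_0$ the mean-zero part of $S$, on mean-zero functions $\|\mathcal Q\|\le\|S_0\|^2\|K\|\le\frac{2C_\alpha}\alpha\tau\frac\beta V=\frac{2C_\alpha}\alpha\cdot\frac q\tau$.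

**Part 3** is the Hilbert–Schmidt version. We have $E[Z^2]=\|\mathcal Q\|_{HS}^2=q^2+\|\mathcal Q_0\|_{HS}^2$ with $\mathcal Q_0$ the mean-zero part, and $E[Z]=q$. So
$$\mathrm{Var}(Z)=\|\mathcal Q_0\|_{HS}^2\le\|S_0\|^4\|K\|_{HS}^2\le\Big(\frac{2C_\alpha}\alpha\Big)^2\tau^2\cdot V^{-2}\!\iint k^2\,dx\,dy=\Big(\frac{2C_\alpha}\alpha\Big)^2\tau^2\frac\beta V=\Big(\frac{2C_\alpha}\alpha\Big)^2q .\qquad\square$$

## 8. Two segments suffice for Theorem 1

**Proposition 8.1.** For $\theta\in(0,1]$ and $r$ with $\tau=r-1-2R>0$,
$$p_2(r)\le\frac{4C_2}q+\frac{4\theta}\pi.\tag{6}$$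

*Proof.* The initial vectors $v,w$ of the two segments are independent and Liouville distributed, and both lengths are $\ge r-1$. By Chebyshev and Lemma 7.2(3), $P(Z\le q/2)\le4C_2/q$. By Markov and Lemma 7.2(1), $P(Z_\theta\ge q/2)\le4\theta/\pi$. Outside these two events $Z>q/2>Z_\theta$, and Lemma 7.1 gives a robust crossing. $\square$

**Proof of Theorem 1.**

**Step 1: order of the constants.** We fix parameters so that nothing depends on $g$. Let $c'=c'(\delta,s_0)>0$ be the constant of Lemma 5.2, so that $N(X,L)\ge c'e^L/L$ for $L\ge c_1\log V$. Put $\epsilon'=c'\epsilon/9$. Choose $\theta\in(0,1]$ with $C_1^2\cdot4\theta/\pi\le\epsilon'/2$. Now $R,\eta',\beta$ are constants depending on $\delta,s_0,\epsilon$. Then take $c$ large depending on all of these, and $L>c\sqrt g$.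

**Step 2: simple geodesics in one window.** Let $\ell\in[L/2,L]$. Apply Proposition 1.1 with $n=2$, $r=a=\ell/4$. For $c$ large, $\ell/4\ge t_0$ and $\ell/4\ge2$, because $\ell/4\ge c\sqrt g/8$ and $\sqrt g$ dominates $\log V\le\log(4\pi g)$. Likewise $\tau=\ell/4-1-2R\ge\ell/8$. Hence
$$q=\frac{\tau^2\beta}V\ge\frac{\beta\ell^2}{64V}\ge\frac{\beta\,c^2g/4}{64\cdot4\pi g}=\frac{\beta c^2}{1024\pi},$$
and $4C_1^2C_2/q\le\epsilon'/2$ for $c$ large. By (1) and (6), $(\ell-1)n_{simp}(\ell)\le e^\ell C_1^2p_2(r)\le\epsilon'e^\ell$, so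
$$n_{simp}(\ell)\le2\epsilon'\frac{e^\ell}\ell\qquad(L/2\le\ell\le L).$$

**Step 3: sum over windows.** We cover $[0,L]$. Let $K=\lfloor L/2\rfloor$. Every simple closed geodesic of length $\le L$ has length in some $(L-k-1,L-k]$ with $0\le k\le K$, or length $\le L/2$, since $L-K-1\le L/2$. For $k\le K$ we have $L-k\ge L/2$. With Lemma 5.1 for the short ones,
$$N_{simp}(X,L)\le\sum_{k=0}^K2\epsilon'\frac{e^{L-k}}{L/2}+\frac{\Psi(L/2)}{s_0}\le8\epsilon'\frac{e^L}L+CVe^{L/2}\le9\epsilon'\frac{e^L}L .$$
The last inequality holds for $c$ large, because $V\le4\pi g\le4\pi L^2/c^2$ and $L\ge c$.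

**Step 4: compare.** For $c$ large, $L\ge c_1\log V$, so $N(X,L)\ge c'e^L/L$, and $9\epsilon'=c'\epsilon$ gives $N_{simp}(X,L)\le\epsilon N(X,L)$. $\blacksquare$

## 9. Many segments and exponential decay

For Theorem 2 we use $n=2M$ segments with $M$ growing. Inequality (1) then costs $C_1^{2M}$, so $p_{2M}(r)$ must be smaller than a small constant to the power $M$. The point is to make it so.

Let $\varepsilon=\min(\frac14,\frac1{9C_1^2})$ and $\theta=\varepsilon/4$. Now $R,\eta',\beta$ depend only on $\delta,s_0$. Let $D=\{(v,w):Z(v,w)>Z_\theta(v,w)\}$ and $D_w=\{v:(v,w)\in D\}$. By Lemma 7.1, pairs in $D$ give robustly crossing segments.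

The next lemma says that unless a set $U$ of directions is already small, almost every new segment $w$ crosses the segments of a definite amount of $U$. It needs the operator bound of Lemma 7.2(2), since $U$ is arbitrary.

**Lemma 9.1.** Suppose $\tau\ge C_4:=\sqrt{12}\,C_2\varepsilon^{-3/2}$, and let $U\subset T^1X$ be measurable with $\mu(U)\ge\varepsilon$. Then, outside a set of $w$ of $\mu$-measure $\le\varepsilon^2$,
$$\mu(U\cap D_w)\ge\zeta:=\frac{\varepsilon^4q}{48(C_2+q)} .$$

*Proof.* **Many encounters with $U$.** $Z$ is symmetric up to exchanging $v$ and $w$, so $Y(w):=\int_UZ(v,w)\,d\mu(v)=(\mathcal Q1_U)(w)$. It has mean $q\mu(U)$, and by Lemma 7.2(2) applied to $1_U-\mu(U)$ its variance is $\le(C_2q/\tau)^2\mu(U)$. By Chebyshev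
$$P\big(Y<\tfrac12q\mu(U)\big)\le\frac{4C_2^2}{\tau^2\mu(U)}\le\frac{4C_2^2}{\tau^2\varepsilon}\le\frac{\varepsilon^2}3 .$$
**Few parallel ones.** For every $w$, $\int_UZ_\theta(v,w)\,d\mu(v)\le\frac{2\theta}\pi q\le\varepsilon q/4$.

**No concentration.** Let $W(w)=\int Z(v,w)^2\,d\mu(v)$. By Lemma 7.2(3), $E[W]=E[Z^2]\le C_2q+q^2$, so $P(W>3(C_2q+q^2)/\varepsilon^2)\le\varepsilon^2/3$ by Markov.

**Combine.** Outside the two exceptional sets, as $Z-Z_\theta$ vanishes off $D$ and is $\le Z$ on $D$,
$$\frac{\varepsilon q}4\le\int_U(Z-Z_\theta)\,d\mu(v)\le\int_{U\cap D_w}Z\,d\mu(v)\le\mu(U\cap D_w)^{1/2}\,W(w)^{1/2}.$$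
Hence $\mu(U\cap D_w)\ge\frac{\varepsilon^2q^2}{16}\cdot\frac{\varepsilon^2}{3(C_2q+q^2)}=\zeta$. $\square$

**Lemma 9.2.** If $\tau\ge C_4$ and $M\ge2/\zeta$, then $p_{2M}(r)\le(3\varepsilon)^M$.

*Proof.* Let $w_1,\dots,w_M,v_1,\dots,v_M$ be the initial vectors of the $2M$ segments; they are independent and Liouville distributed. If no two segments cross robustly, then $(v_j,w_i)\notin D$ for all $i,j$. Let $U_0=T^1X$ and $U_k=\{v:(v,w_i)\notin D,\ i\le k\}$, so that $U_{k+1}=U_k\setminus D_{w_{k+1}}$. In the no-crossing event all $v_j$ lie in $U_M$.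

**Case $\mu(U_M)<\varepsilon$.** Given the $w$'s, the probability that all $v_j\in U_M$ is $\mu(U_M)^M\le\varepsilon^M$.

**Case $\mu(U_M)\ge\varepsilon$.** We show that this case is itself improbable. Now $\mu(U_k)\ge\varepsilon$ for all $k\le M$. Call the index $k+1$ good if $\mu(U_k\cap D_{w_{k+1}})\ge\zeta$, and bad otherwise. Each good index lowers $\mu(U)$ by at least $\zeta$, so there are at most $1/\zeta\le M/2$ good indices and at least $M/2$ bad ones. For each $k$, given $w_1,\dots,w_k$ with $\mu(U_k)\ge\varepsilon$, the index $k+1$ is bad with probability at most $\varepsilon^2$, by Lemma 9.1. By successive conditioning, for a fixed index set $I$ the probability that all indices in $I$ are bad and $\mu(U_M)\ge\varepsilon$ is at most $\varepsilon^{2|I|}$. Sum over the at most $2^M$ sets $I$ with $|I|=\lceil M/2\rceil$ to get $P(\mu(U_M)\ge\varepsilon)\le2^M\varepsilon^M$.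

In total $p_{2M}(r)\le(2^M+1)\varepsilon^M\le(3\varepsilon)^M$. $\square$

**Proof of Theorem 2.**

**Step 1: choice of $M$ and $r$.** We want $M$ as large as both $\ell^2/g$ and $\ell/\log g$ permit. Let $m(\ell)=\min(\ell^2/g,\ell/\log g)$ and $M=\lfloor\kappa_0m(\ell)\rfloor$ with $\kappa_0$ small, assume $M\ge1$, and set $r=a=\ell/(4M)$, so $\ell=2M(r+a)$. As $M\le\kappa_0\ell/\log g$, we have $r\ge\frac{\log g}{4\kappa_0}$. Since $g\ge2$, $\log V\le\log(4\pi g)\le C\log g$ and $\log g\ge\log2$. So for $\kappa_0=\kappa_0(\delta,s_0)$ small $r$ exceeds $t_0=\alpha^{-1}\log V$, $2(1+2R)$, $2C_4$ and $2$. Hence $r/2\le\tau\le r$ and $\tau\ge C_4$.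

**Step 2: the condition $M\ge2/\zeta$.** It is needed for Lemma 9.2. From $q=\tau^2\beta/V\ge r^2\beta/(4V)$,
$$\frac2\zeta=\frac{96}{\varepsilon^4}\Big(1+\frac{C_2}q\Big)\le C_3\Big(1+\frac V{r^2}\Big)=C_3\Big(1+\frac{16M^2V}{\ell^2}\Big)\le C_3+64\pi\kappa_0C_3M ,$$
using $V\le4\pi g$ and $Mg/\ell^2\le\kappa_0$. We may take $C_3\ge1$. With $\kappa_0\le1/(128\pi C_3)$ we get $2/\zeta\le C_3+M/2\le M$ provided $M\ge2C_3$.

**Step 3: one window.** If $\kappa_0m(\ell)\ge2C_3+1$, then $M\ge2C_3$. Proposition 1.1 with $n=2M$ and Lemma 9.2 give $(\ell-1)n_{simp}(\ell)\le e^\ell(3\varepsilon C_1^2)^M$. Since $3\varepsilon C_1^2\le\frac13$ and $\ell=4Mr\ge2$,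
$$n_{simp}(\ell)\le\frac{2e^\ell}\ell\,3^{-M}\le\frac{6e^\ell}\ell\,3^{-\kappa_0m(\ell)}\qquad\text{whenever }\kappa_0m(\ell)\ge2C_3+1.\tag{7}$$

**Step 4: sum over windows.** Let $A$ be a large constant. If $m(L)\le A$, the theorem holds with $C=e^{\kappa A}$, as $N_{simp}\le N$. Suppose $m(L)>A$. Then $m(\ell)\ge m(L)/4>A/4$ for $\ell\in[L/2,L]$, so (7) applies. Moreover $L>A\log g$, so $L\ge c_1\log V$ and $V\le e^{L/8}$ if $A$ is large. Covering $[0,L]$ as in Section 8,
$$N_{simp}(X,L)\le C\frac{e^L}L3^{-\kappa_0m(L)/4}+CVe^{L/2}\le C\frac{e^L}L\big(3^{-\kappa_0m(L)/4}+e^{-L/8}\big),$$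
where we used $Ve^{L/2}\le e^{5L/8}$ and $Le^{5L/8}\le Ce^{7L/8}$. As $m(L)\le L/\log2$, choosing $\kappa\le\min(\frac{\kappa_0\log3}4,\frac{\log2}8)$ bounds this by $C\frac{e^L}Le^{-\kappa m(L)}$. By Lemma 5.2, $e^L/L\le C\,N(X,L)$. $\blacksquare$

Theorem 2 gives Theorem 1 again. Suppose $L>c\sqrt g$ with $c\ge1$. Then $L^2/g>c^2\ge c$, and $L/\log g>c\sqrt g/\log g\ge\frac e2c>c$, because $\sqrt g/\log g$ has minimum $e/2$, at $g=e^2$. So the ratio is at most $Ce^{-\kappa c}$. Where the minimum in Theorem 2 is $L^2/g$, it is at most $Ce^{-\kappa c^2}$, so $c$ of order $\sqrt{\log(1/\epsilon)}$ suffices there.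

## 10. Below $\sqrt g$: two loops, and congruence surfaces of large systole

**Proof of Theorem 3(a).** We bound the number of non-simple geodesics from above by counting pairs of loops.

**Step 1: two loops at a point.** Let $\ell\ge2t_0$, and let a primitive non-simple closed geodesic have length $\ell_\alpha\in(\ell-1,\ell]$. It passes twice through some point in one period. Start there, with the shorter of the two loops first. A lift $\tilde\alpha$ has $x=\tilde\alpha(0)$, $\tilde\alpha(t)=\gamma_1x$, $\tilde\alpha(\ell_\alpha)=\gamma x=\gamma_1\gamma_2x$ with $0<t\le\ell_\alpha/2$, where $\gamma$ represents the geodesic. Then $d(x,\gamma_1x)=t$ and $d(x,\gamma_2x)=\ell_\alpha-t$. Since $\gamma_1\ne1$, $t\ge\mathrm{sys}(X)$. Let $\eta_0=\min(\frac14,\frac{s_0}4)$ and $j=\lfloor t\rfloor$. Each $y\in B(x,\eta_0)$ satisfies $d(y,\gamma_1y)\le j+2$ and $d(y,\gamma_2y)\le\ell-j+1$.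

**Step 2: count by measure.** Here pairs of loops become lattice point counts. In the space of triples $(y,\gamma_1,\gamma_2)\in\mathbb H\times\Gamma^2$ modulo $\Gamma$ (acting by conjugation on $\gamma_1,\gamma_2$), the triples with $y\in B(x,\eta_0)$ form a set of measure $|B(\eta_0)|$, because $B(x,\eta_0)$ embeds in $X$. Sets coming from different geodesics are disjoint, because $[\gamma_1\gamma_2]=[\gamma]$ is determined by the triple. So the number of such geodesics is at most
$$C\sum_{\lfloor\mathrm{sys}\rfloor\le j\le\ell/2}\int_XN_{j+2}(y,y)\,N_{\ell-j+1}(y,y)\,dy .$$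
By Lemma 4.1, and $\ell-j+1\ge\ell/2\ge t_0$ for the second factor, this is at most
$$C\sum_{\lfloor\mathrm{sys}\rfloor\le j\le\ell/2}V\Big(\frac{e^j}V+e^{(1-\alpha)j}\Big)\frac{e^{\ell-j}}V=Ce^\ell\sum_{\lfloor\mathrm{sys}\rfloor\le j\le\ell/2}\Big(\frac1V+e^{-\alpha j}\Big)\le Ce^\ell\Big(\frac\ell V+e^{-\alpha\,\mathrm{sys}(X)}\Big),$$
as there are at most $\ell/2+1\le C\ell$ terms.

**Step 3: sum over windows.** Let $L\ge c_3\log g$ with $c_3$ so large that $L/2\ge2t_0$ and $L\ge c_1\log V$. Sum Step 2 over $\ell=L-k$, $0\le k\le\lfloor L/2\rfloor$. Geodesics of length $\le L/2$ number at most $\Psi(L/2)/s_0$. Non-primitive ones of length $\le L$ are $k$-th powers, $2\le k\le L/s_0$, so they number at most $\frac L{s_0^2}\Psi(L/2)$. So the number of non-simple closed geodesics of length $\le L$ is at most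
$$Ce^L\Big(\frac Lg+e^{-\alpha\,\mathrm{sys}}\Big)+CLVe^{L/2}\le Ce^L\Big(\frac Lg+e^{-\alpha\,\mathrm{sys}}\Big);$$
the last step uses $Vg\le e^{L/2}$, true for $c_3$ large. Divide by $N(X,L)\ge ce^L/L$ from Lemma 5.2. $\blacksquare$

**Proof of Theorem 3(b).** By (a) we need surfaces with a good gap and systole so large that $\sqrt g\,e^{-\alpha\,\mathrm{sys}}\to0$.

**Step 1: the surfaces.** Let $\mathcal D$ be an indefinite division quaternion algebra over $\mathbb Q$, $\mathcal O$ a maximal order, $\mathcal O^1\subset SL_2(\mathbb R)$ its group of norm-one units. For a prime $p\ge3$ not dividing the discriminant let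
$$\Gamma(p)=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod p\mathcal O\},\qquad X_p=\Gamma(p)\backslash\mathbb H .$$

**Step 2: systole and genus.** We compute traces. Write $\gamma=1+p\xi$ with $\xi\in\mathcal O$. From $1=\mathrm{nrd}\,\gamma=1+p\,\mathrm{tr}\,\xi+p^2\,\mathrm{nrd}\,\xi$ we get $p\mid\mathrm{tr}\,\xi$, so $\mathrm{tr}\,\gamma=2+p\,\mathrm{tr}\,\xi\equiv2\bmod p^2$. If $\mathrm{tr}\,\gamma=2$, then $\mathrm{nrd}(\gamma-1)=2-\mathrm{tr}\,\gamma=0$, so $\gamma=1$, as $\mathcal D$ is a division algebra. Thus for $\gamma\ne1$, $|\mathrm{tr}\,\gamma|\ge p^2-2>2$. So $\Gamma(p)$ does not contain $-1$, it is torsion free, and its nontrivial elements are hyperbolic. $X_p$ is compact because $\mathcal D$ is a division algebra. Also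
$$\ell(\gamma)=2\,\mathrm{arccosh}(|\mathrm{tr}\,\gamma|/2)\ge2\log\frac{p^2-2}2\ge4\log p-C .$$
Since $\mathcal O/p\mathcal O\cong M_2(\mathbb F_p)$, $[\mathcal O^1:\Gamma(p)]\le|SL_2(\mathbb F_p)|\le p^3$, so the area of $X_p$ is at most $Cp^3$ and $g_p\le Cp^3$. Therefore
$$\mathrm{sys}(X_p)\ge\tfrac43\log g_p-C ,$$
with $C$ depending only on $\mathcal D$; this is the bound of Buser and Sarnak, Invent. Math. 117 (1994). The systole tends to infinity with $p$. So does the genus, because a disk of radius $\mathrm{sys}(X_p)/2$ embeds in $X_p$ and has area at most $4\pi(g_p-1)$.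

**Step 3: spectral gap.** This step rests on two cited theorems. A non-constant Laplace eigenfunction on $X_p$ of eigenvalue $\lambda$ occurs in an infinite-dimensional automorphic representation of $\mathcal D^\times(\mathbb A)$; one-dimensional ones give only functions that are constant on $X_p$. By the Jacquet–Langlands correspondence (*Automorphic Forms on GL(2)*, LNM 114) it corresponds to a cuspidal automorphic representation of $GL_2(\mathbb A_{\mathbb Q})$ with the same archimedean component. The bound of Kim–Sarnak (Appendix 2 to H. Kim, J. Amer. Math. Soc. 16 (2003)) gives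
$$\lambda\ge\frac{975}{4096}=\frac{3900}{16384}>\delta_*=\frac{3871}{16384}.$$

**Step 4: conclusion.** Apply (a) with $\delta=\delta_*$, that is, $\alpha=\frac{49}{128}$ (indeed $49\cdot79=3871$ and $128^2=16384$), and $s_0=1$ for $p$ large. Then $e^{-\alpha\,\mathrm{sys}(X_p)}\le Cg_p^{-\frac43\cdot\frac{49}{128}}=Cg_p^{-49/96}$, and $\frac{49}{96}>\frac12$. For $c_3\log g_p\le L\le c_\epsilon\sqrt{g_p}$,
$$\frac{N_{simp}(X_p,L)}{N(X_p,L)}\ge1-C\big(c_\epsilon^2+c_\epsilon\,g_p^{-1/96}\big)>\epsilon$$
for $c_\epsilon$ small and $p$ large. If $f(g)=o(\sqrt g)$, then for every constant $c$ the choice $L=c_\epsilon\sqrt{g_p}$ satisfies $L>cf(g_p)$ and $L\ge c_3\log g_p$ for $p$ large, yet $N_{simp}(X_p,L)>\epsilon N(X_p,L)$. So $\sqrt g$ cannot be replaced by $f(g)$ in Theorem 1. $\blacksquare$
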